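\title{Vanishing of the adjoint bundles $K_X+tL$ up to $t=n-2$:\\ a counterexample and the ample case}

\begin{abstract}
Let $L$ be a nef and big line bundle on a smooth complex projective variety $X$ of dimension $n\ge 3$. Andreatta and Fontanari conjecture that $H^0(X,K_X+tL)=0$ for all $1\le t\le n-2$ if and only if $K_X+(n-2)L$ is not pseudo-effective. We show that this fails in every dimension $n\ge3$, even for globally generated $L$, and that it holds in every dimension when $L$ is ample. In the ample case we obtain an explicit lower bound for an alternating sum of the numbers $h^0(X,K_X+tL)$ when $K_X+(n-2)L$ is nef.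
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a smooth complex projective variety of dimension $n\ge3$ and let $L$ be a nef and big line bundle on $X$: the degree of $L$ on every curve is nonnegative, and $L^n>0$. The pair $(X,L)$ is called a \emph{quasi-polarized manifold}. By Kawamata--Viehweg vanishing the adjoint bundles $K_X+tL$, $t\ge1$, have no higher cohomology, so
\[
h^0(X,K_X+tL)=P(t):=\chi(X,K_X+tL)\qquad(t\ge1),
\]
and $P$ is a polynomial of degree $n$ with leading coefficient $L^n/n!$. It has at most $n$ roots, so one of $K_X+L,\dots,K_X+(n+1)L$ has a section. The pair $(\mathbb P^n,\mathcal O(1))$, where $K_X+tL=\mathcal O(t-n-1)$, shows that one may have to wait until $t=n+1$. What forces such a long string of vanishing groups?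

A divisor is \emph{pseudo-effective} if its class lies in the closure $\overline{\mathrm{Eff}(X)}$ of the cone of effective divisors. Nef divisors are pseudo-effective, so from $K_X+kL=(K_X+tL)+(k-t)L$ we get
\begin{equation}\label{eq:trivial}
H^0(X,K_X+tL)\ne0\text{ for some }t\le k\ \Longrightarrow\ K_X+kL\text{ is pseudo-effective}.
\end{equation}
Thus the failure of $K_X+kL$ to be pseudo-effective is a numerical reason for vanishing in the range $1\le t\le k$, and the question is whether it is the only one. Two cases are known:
\begin{itemize}
\item[(a)] $H^0(X,K_X+tL)=0$ for $1\le t\le n$ if and only if $K_X+nL$ is not pseudo-effective;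
\item[(b)] $H^0(X,K_X+tL)=0$ for $1\le t\le n-1$ if and only if $K_X+(n-1)L$ is not pseudo-effective.
\end{itemize}
The next case is posed by Andreatta and Fontanari \cite{AF}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $(X,L)$ be a quasi-polarized manifold of dimension $n$. Then $H^0(X,K_X+tL)=0$ for every integer $t$ with $1\le t\le n-2$ if and only if $K_X+(n-2)L$ is not pseudo-effective.}
\end{quote}

In \cite{AF} the second condition is further identified, via classical adjunction theory, with the first reduction of $(X,L)$ belonging to an explicit list of pairs; we do not use this. For $n=3$ the conjecture says that $K_X+L$ has a section as soon as it is pseudo-effective.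

The polynomial $P$ shows why each case is harder than the one before. If $P$ vanishes at $1,\dots,n$, it is completely determined, and its second coefficient gives $(K_X+nL)\cdot L^{n-1}=-L^n<0$ (Lemma~\ref{lem:roots}); this proves (a), because a pseudo-effective divisor has nonnegative intersection with $L^{n-1}$. If $P$ vanishes at $1,\dots,n-1$, one root is free, and one obtains $(K_X+(n-1)L)\cdot L^{n-1}=-2\chi(\mathcal O_X)$. With only $n-2$ prescribed roots the third coefficient of $P$ comes into play, and with it $c_2(X)$. It turns out that the answer then depends on whether $L$ is ample or only nef and big.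

\begin{theorem}\label{thm:counter}
For every $n\ge3$ there is a smooth projective $n$-fold $X$ with a globally generated (hence nef) and big line bundle $L$ such that
\[
H^0(X,K_X+tL)=0\ \text{ for }1\le t\le n-2,\qquad 2\bigl(K_X+(n-2)L\bigr)\ \text{ is effective}.
\]
In particular $K_X+(n-2)L$ is pseudo-effective. For $n=3$, $K_X+L$ is even big.
\end{theorem}

So the conjecture is false for every $n\ge3$. If $K_X+(n-2)L$ is pseudo-effective, then so is $K_X+(n-1)L$, and (b) gives $H^0(X,K_X+tL)\ne0$ for some $t\le n-1$; Theorem~\ref{thm:counter} says that for quasi-polarized manifolds the bound $n-1$ cannot be lowered.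

\begin{theorem}\label{thm:ample}
Let $X$ be a smooth projective variety of dimension $n\ge3$ and let $L$ be ample. Then $H^0(X,K_X+tL)=0$ for all $1\le t\le n-2$ if and only if $M:=K_X+(n-2)L$ is not pseudo-effective. Moreover, if $M$ is nef, then
\begin{equation}\label{eq:main}
\sum_{t=1}^{n-2}(-1)^{n-2-t}\binom{n-3}{t-1}h^0(X,K_X+tL)\ \ge\ \frac1{48}\,L^{n-2}\cdot M\cdot(M+L).
\end{equation}
\end{theorem}

For $n=3$ the left side of \eqref{eq:main} is the single number $h^0(X,K_X+L)$.

Theorem~\ref{thm:counter} is proved in Section~\ref{sec:counter}. The proof of Theorem~\ref{thm:ample} has four parts. If $M$ is pseudo-effective but not nef, then $X$ is the blow-up of a point, and blowing down changes nothing; this reduces the theorem to \eqref{eq:main} (Section~\ref{sec:reduction}). Riemann--Roch expresses the left side of \eqref{eq:main} through $\operatorname{ch}_2(T_X\otimes L^{-1})$, and Bogomolov's inequality bounds this term once the degrees of the subsheaves in a Harder--Narasimhan filtration of $T_X$ are bounded from above (Section~\ref{sec:RR}). Only the subsheaves all of whose slopes are positive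 need an argument; these are foliations with rationally connected algebraic leaves, and a section of an adjoint bundle on the leaves gives the bound (Section~\ref{sec:leaves}). When no such section exists, the leaves are linear spaces for $L$, and the bound comes from the positivity of a Chern class on the family of lines (Section~\ref{sec:linear}). Section~\ref{sec:lemmas} contains two lemmas used in several of these parts.

\subsection*{Conventions}
Varieties are over $\mathbb C$. For a vector bundle $\mathcal E$, $\mathbb P(\mathcal E)$ is the bundle of rank-one quotients, and $\mathcal E$ is \emph{nef} (\emph{ample}) if $\mathcal O_{\mathbb P(\mathcal E)}(1)$ is. Pullbacks of $L$ are again denoted $L$. We use three facts throughout, for a smooth projective variety $\Gamma$ of dimension $s$. A pseudo-effective divisor has nonnegative intersection with any product of $s-1$ nef divisors. \emph{Kawamata--Viehweg vanishing} (KV): if $D$ is nef and big, then $H^i(\Gamma,K_\Gamma+D)=0$ for $i>0$. \emph{Riemann--Roch}, with the Todd class written as $e^{-K_\Gamma/2}\hat A(\Gamma)$: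
\begin{equation}\label{eq:HRR}
\chi(\Gamma,K_\Gamma+D)=\int_\Gamma e^{D+K_\Gamma/2}\,\hat A(\Gamma),\qquad
\hat A(\Gamma)=1-\frac{K_\Gamma^2-2c_2(\Gamma)}{24}+(\text{degree}\ge4).
\end{equation}

\section{The counterexample}\label{sec:counter}

The mechanism is visible on an elliptic curve $E$ with origin $o$. Let $x:E\to\mathbb P^1$ be the quotient by $\iota=-1$; as $o$ is a ramification point, $x^*\mathcal O(1)=\mathcal O_E(2o)$. A section of $K_{\mathbb P^1}+\mathcal O(1)$ pulls back to an invariant form $f\,dz$ with $f\in H^0(E,\mathcal O(2o))$. This space has dimension $2$, so every $f$ comes from $\mathbb P^1$ and is invariant, while $dz$ is anti-invariant. Hence $f\,dz=0$. Of course $K_{\mathbb P^1}+\mathcal O(1)$ is not pseudo-effective: in the coordinate $s=z^2$ the invariant tensor $(dz)^{\otimes2}=(ds)^{\otimes2}/4s$ has a pole. On a product of $m$ elliptic curves the volume form $\omega$ is anti-invariant when $m$ is odd, and after blowing up the fixed points the factor $1/4s$ becomes $s^{m-2}/4$. The first dimension in which both effects occur is $m=3$.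

\begin{proof}[Proof of Theorem~\ref{thm:counter} for $n=3$]
Let $E_1,E_2,E_3$ be elliptic curves with origins $o_i$, let $A=E_1\times E_2\times E_3$, and let $\iota=-1_A$, with fixed point set $A[2]$ of $64$ points. Let $b:\tilde A\to A$ be the blow-up of $A[2]$. Near a fixed point $\iota$ acts by $z\mapsto-z$ in flat coordinates $z_1,z_2,z_3$. In the chart $z_1=u$, $z_2=uv$, $z_3=uw$ of $\tilde A$ the lifted involution is $(u,v,w)\mapsto(-u,v,w)$, and the other two charts arise by permuting the $z_i$. So $Y=\tilde A/\iota$ is a smooth projective threefold with local coordinates $s=u^2,v,w$. Let $q:\tilde A\to Y$ be the quotient map and $D_a\cong\mathbb P^2$, $a\in A[2]$, the images of the exceptional divisors; locally $D_a=\{s=0\}$.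

Let $x_i:E_i\to\mathbb P^1$ be the quotient by $-1$ and $x=(x_1,x_2,x_3):A\to(\mathbb P^1)^3$. The map $x\circ b$ is $\iota$-invariant of degree $8$, so $x\circ b=g\circ q$ with $g:Y\to(\mathbb P^1)^3$ generically finite of degree $4$. The line bundle $L_Y=g^*\mathcal O(1,1,1)$ is globally generated, and $L_Y^3=4\cdot6=24$, so it is nef and big.

\emph{The divisor $2K_Y$ is effective.} Let $\omega=dz_1\wedge dz_2\wedge dz_3$. Then $\omega^{\otimes2}$ is invariant and descends to a nowhere vanishing bicanonical form on $Y\setminus\bigcup D_a$. In the chart above, $\omega=u^2\,du\,dv\,dw$ and $ds=2u\,du$, so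
\begin{equation}\label{eq:omega}
\omega=\tfrac u2\,ds\,dv\,dw,\qquad \omega^{\otimes2}=\tfrac s4\,(ds\,dv\,dw)^{\otimes2}.
\end{equation}
Thus $2K_Y\sim\sum_aD_a$. It follows that $2(K_Y+L_Y)$ is effective, and that it is big, being the sum of the big divisor $2L_Y$ and an effective divisor.

\emph{The group $H^0(Y,K_Y+L_Y)$ is zero.} The bundle $x^*\mathcal O(1,1,1)$ carries the action of $\iota$ coming from $x\circ\iota=x$, for which pulled back sections are invariant. Let $\eta\in H^0(Y,K_Y+L_Y)$, viewed as an $L_Y$-valued $3$-form. Its pullback $q^*\eta$ is invariant, and vanishes only if $\eta=0$. On $A\setminus A[2]$ we write $q^*\eta=f\omega$, and by Hartogs' theorem $f$ extends to a section in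
\[
H^0\bigl(A,x^*\mathcal O(1,1,1)\bigr)=\bigotimes_{i=1}^3H^0\bigl(E_i,\mathcal O(2o_i)\bigr)\qquad\text{(K\"unneth)}.
\]
Each factor has dimension $2$ and equals $x_i^*H^0(\mathbb P^1,\mathcal O(1))$, so $\iota^*f=f$. Since $\iota^*\omega=-\omega$, the form $f\omega$ is both invariant and anti-invariant, hence zero, and $\eta=0$. For $n=3$ the only value in the range is $t=1$, so $(X,L)=(Y,L_Y)$ has all the required properties.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter} for $n\ge4$]
We look for a projective bundle over $Y$ on which $K_X+(n-2)L$ is the pullback of $K_Y+L_Y$. Let $\mathcal E=\mathcal O_Y^{\oplus(n-3)}\oplus L_Y$, of rank $n-2$, let $\pi:X=\mathbb P(\mathcal E)\to Y$ and $L=\mathcal O_{\mathbb P(\mathcal E)}(1)$. Then $\dim X=n$, and $L$ is globally generated because $\mathcal E$ is. As $c(\mathcal E)=1+L_Y$, the defining relation of the Chern classes reads $L^{n-2}=\pi^*L_Y\cdot L^{n-3}$, so $L^n=\pi^*L_Y^3\cdot L^{n-3}=24$ and $L$ is big. The canonical bundle formula gives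
\[
K_X=-(n-2)L+\pi^*(K_Y+\det\mathcal E)=-(n-2)L+\pi^*(K_Y+L_Y).
\]
For $1\le t<n-2$ the bundle $K_X+tL$ restricts to $\mathcal O(t-n+2)$ on every fiber $\mathbb P^{n-3}$ and has no sections. For $t=n-2$ we get $H^0(X,K_X+(n-2)L)=H^0(Y,K_Y+L_Y)=0$. Finally $2(K_X+(n-2)L)=\pi^*(2K_Y+2L_Y)$ is effective.
\end{proof}

\begin{remark}\label{rem:poly}
The same argument computes $P$ for $(Y,L_Y)$. Sections of $K_Y+tL_Y$ give anti-invariant $f\in\bigotimes_iH^0(E_i,\mathcal O(2to_i))$. Conversely such an $f$ is locally $u\,\gamma(s,v,w)$ with $\gamma$ holomorphic, so $f\omega$ descends to a holomorphic form by \eqref{eq:omega}. Each factor has dimension $2t$ and invariant part $H^0(\mathbb P^1,\mathcal O(t))$ of dimension $t+1$, hence anti-invariant part of dimension $t-1$. Therefore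
\[
h^0(Y,K_Y+tL_Y)=3(t+1)^2(t-1)+(t-1)^3=4(t^3-1)\qquad(t\ge1).
\]
The term $4t^3$ is half of the number $8t^3$ of sections on $A$, and the constant term cancels it exactly at $t=1$. At $t=2$ there are sections, as (b) requires.
\end{remark}

\section{Varieties of degree one and roots of the adjoint polynomial}\label{sec:lemmas}

The proof of Theorem~\ref{thm:ample} has to recognize projective space among varieties that are not known to be smooth or normal: an exceptional divisor, the closure of a leaf, a special fiber. The first lemma does this from the degree and the number of sections; the second produces these numbers from the vanishing of adjoint groups.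

\begin{lemma}\label{lem:degone}
Let $\Gamma$ be an integral projective scheme of dimension $s\ge0$, let $L$ be ample on $\Gamma$ with $L^s=1$, and let $\Lambda\subset H^0(\Gamma,L)$ be a subspace with $\dim\Lambda\ge s+1$. Then $\Lambda$ is base point free, $\dim\Lambda=s+1$, and $\Lambda$ induces an isomorphism $(\Gamma,L)\cong(\mathbb P^s,\mathcal O(1))$.
\end{lemma}

\begin{proof}
We prove base point freeness by induction on $s$. For $s=0$, $\Gamma$ is a reduced point and $\Lambda\neq0$. Let $s\ge1$ and $0\ne\sigma_0\in\Lambda$. The cycle of zeros of $\sigma_0$ has degree $L^s=1$ and each of its components has positive degree, so it is a single integral subvariety $\Gamma_1$ of dimension $s-1$ and degree $1$, and the zero set of $\sigma_0$ is $\Gamma_1$.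

We claim that the kernel of $\Lambda\to H^0(\Gamma_1,L)$ is spanned by $\sigma_0$. Since $\Gamma$ need not be normal, we compare divisors on the normalization $\nu:\Gamma^\nu\to\Gamma$. Let $0\ne\sigma_1\in\Lambda$ vanish on $\Gamma_1$. Its zero set is also irreducible of dimension $s-1$, so it equals $\Gamma_1$. The divisors $D_0,D_1$ of $\nu^*\sigma_0,\nu^*\sigma_1$ have degree $1$, so they are prime, and both have support $\nu^{-1}(\Gamma_1)$. Hence $D_0=D_1$, the rational function $\nu^*\sigma_1/\nu^*\sigma_0$ has neither zeros nor poles on the normal projective variety $\Gamma^\nu$, and it is constant. This proves the claim. The image of $\Lambda$ in $H^0(\Gamma_1,L)$ has dimension $\ge s$, so it is base point free by induction. The base locus of $\Lambda$ lies in $\Gamma_1$, so it is empty.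

The morphism $\Gamma\to\mathbb P^{\dim\Lambda-1}$ given by $\Lambda$ is finite because $L$ is ample, and the product of its degree and the degree of its image is $L^s=1$. The image has degree $1$ and lies in no hyperplane, so it is the whole space and $\dim\Lambda=s+1$. A finite birational morphism from an integral scheme onto the normal variety $\mathbb P^s$ is an isomorphism.
\end{proof}

\begin{lemma}\label{lem:roots}
Let $\Gamma$ be smooth projective of dimension $s\ge1$, let $L$ be nef and big on $\Gamma$, and let $d=L^s$.
\begin{itemize}
\item[(i)] If $H^0(\Gamma,K_\Gamma+jL)=0$ for $1\le j\le s-1$, then $(K_\Gamma+(s-1)L)\cdot L^{s-1}=-2\chi(\mathcal O_\Gamma)$.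
\item[(ii)] If $H^0(\Gamma,K_\Gamma+jL)=0$ for $1\le j\le s$, then $\chi(\mathcal O_\Gamma)=d$, $(K_\Gamma+sL)\cdot L^{s-1}=-d$ and $h^0(\Gamma,K_\Gamma+(s+1)L)=d$.
\item[(iii)] In (ii), assume that $d=1$ and that $L$ is the pullback of an ample line bundle under a birational morphism $\Gamma\to\Gamma_0$ onto an integral projective variety. Then the normalization of $\Gamma_0$ is $\mathbb P^s$, with $L=\mathcal O(1)$.
\end{itemize}
\end{lemma}

\begin{proof}
By KV, $P(j)=\chi(K_\Gamma+jL)$ equals $h^0(K_\Gamma+jL)$ for $j\ge1$. By \eqref{eq:HRR} and Serre duality,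
\[
P(j)=\frac d{s!}\,j^s+\frac{K_\Gamma\cdot L^{s-1}}{2(s-1)!}\,j^{s-1}+\cdots,\qquad P(0)=(-1)^s\chi(\mathcal O_\Gamma).
\]
In (i), $P(j)=\frac d{s!}(j-a)\prod_{i=1}^{s-1}(j-i)$ for some $a\in\mathbb Q$. Then $P(0)=(-1)^sad/s$, so $\chi(\mathcal O_\Gamma)=ad/s$. The coefficient of $j^{s-1}$ is $-\frac d{s!}\bigl(\frac{s(s-1)}2+a\bigr)$, so $K_\Gamma\cdot L^{s-1}=-(s-1)d-2ad/s$. This is (i). In (ii) we have $a=s$, so $\chi(\mathcal O_\Gamma)=d$, $K_\Gamma\cdot L^{s-1}=-(s+1)d$, $P(s+1)=d$ and $P(s+2)=(s+1)d$.

For (iii), let $\mu:\Gamma\to\Gamma_0^\nu$ be the induced birational morphism to the normalization, on which $L$ is ample of degree $1$. Let $J$ be the member of $|K_\Gamma+(s+1)L|$. Then $J\cdot L^{s-1}=0$, so every component of $J$ is $\mu$-exceptional and $\mu_*\mathcal O_\Gamma(J)=\mathcal O_{\Gamma_0^\nu}$. Hence $h^0(\Gamma_0^\nu,L)=h^0(\Gamma,L+J)=P(s+2)=s+1$, and Lemma~\ref{lem:degone} applies.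
\end{proof}

\section{Reduction to the case where $M$ is nef}\label{sec:reduction}

We recall the cone and contraction theorems for a smooth projective $X$. If $K_X+D$ is not nef for an ample $D$, there is an extremal ray $R$ of the closed cone of curves, spanned by a rational curve, with $(K_X+D)\cdot R<0$. There is a morphism $\varphi:X\to X'$ onto a normal projective variety with $\varphi_*\mathcal O_X=\mathcal O_{X'}$ that contracts exactly the curves with class in $R$; line bundles of degree zero on $R$ are pulled back from $X'$, and the Picard number drops by one. If $\varphi$ is birational and its exceptional locus contains a divisor, this locus is a prime divisor $E$ with $E\cdot R<0$. The \emph{length} $\ell(R)$ is the minimum of $-K_X\cdot C$ over rational curves $C$ with class in $R$. The Ionescu--Wi\'sniewski inequality \cite{Ion}, \cite[Thm.~1.1]{Wis} states that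
\[
\dim\operatorname{Exc}(\varphi)+\dim\Theta\ge n+\ell(R)-1
\]
for every irreducible component $\Theta$ of a positive-dimensional fiber of $\varphi$.

\begin{proposition}\label{prop:blowdown}
Let $X$ be smooth projective of dimension $n\ge3$, let $L$ be ample, and suppose that $M=K_X+(n-2)L$ is pseudo-effective and not nef. Then $X$ is the blow-up $\varphi:X\to X'$ of a point on a smooth projective variety, and there is an ample $L'$ on $X'$ such that $K_{X'}+(n-2)L'$ is pseudo-effective and $H^0(X,K_X+tL)=H^0(X',K_{X'}+tL')$ for $t\le n-2$.
\end{proposition}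

\begin{proof}
Let $R$ be an extremal ray with $M\cdot R<0$ and $\varphi$ its contraction. If $\dim X'=c<n$, then for $D'$ ample on $X'$ the class $(\varphi^*D')^c\cdot L^{n-c-1}$ is a nonzero element of $R$ and a product of nef divisors, so $M$ is both negative and nonnegative on it. Hence $\varphi$ is birational.

For a rational curve $C$ in $R$ we have $-K_X\cdot C>(n-2)L\cdot C\ge n-2$, because $L$ is ample. So $\ell(R)\ge n-1$. In the Ionescu--Wi\'sniewski inequality both dimensions are at most $n-1$, which forces $\ell(R)=n-1$ and $\dim\Theta=n-1$ for every $\Theta$. So $\varphi$ contracts a prime divisor $E$ to a point. Let $C_0$ be a rational curve in $R$ with $-K_X\cdot C_0=n-1$. From $(n-2)L\cdot C_0<n-1$ we get $L\cdot C_0=1$. Put $e=-E\cdot C_0\ge1$ and $s=n-1$. All curves in $E$ are proportional to $C_0$, so on $E$ we have $K_X\equiv-sL$ and $E\equiv-eL$, and the dualizing sheaf $\omega_E=\mathcal O(K_X+E)|_E$ is a line bundle with $\omega_E\equiv-(s+e)L$.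

\emph{The divisor $E$ is $\mathbb P^s$.} As $E$ may be singular, we apply Lemma~\ref{lem:roots} to a resolution $r:\hat E\to E$. The trace map $r_*\omega_{\hat E}\to\omega_E$ is injective, so
\[
H^0(\hat E,K_{\hat E}+jL)\subset H^0(E,\omega_E\otimes L^j),\qquad \omega_E\otimes L^j\equiv(j-s-e)L .
\]
For $1\le j\le s$ the bundle on the right is anti-ample and both groups vanish. By Lemma~\ref{lem:roots}(ii), with $d=L^s\cdot E$, we get $0<d\le h^0(E,\omega_E\otimes L^{s+1})$, where $\omega_E\otimes L^{s+1}\equiv(1-e)L$. A nonzero section forces $e=1$; and a numerically trivial line bundle with a nonzero section on an integral projective variety is trivial. So $\omega_E\cong L^{-(s+1)}|_E$ and $d=1$. By Lemma~\ref{lem:roots}(iii) the normalization $\nu:E^\nu\to E$ has $(E^\nu,L)\cong(\mathbb P^s,\mathcal O(1))$. Let $\mathfrak c=\mathcal{H}om(\nu_*\mathcal O_{E^\nu},\mathcal O_E)$ be the conductor, an ideal of both $\mathcal O_E$ and $\nu_*\mathcal O_{E^\nu}$. Duality for the finite morphism $\nu$ gives $\omega_{E^\nu}=\mathfrak c\otimes\nu^*\omega_E$. Both $\omega_{E^\nu}$ and $\nu^*\omega_E$ are $\mathcal O(-s-1)$,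 so $\mathfrak c\cong\mathcal O_{\mathbb P^s}$. This ideal is generated by a nonzero global function, a constant, so it is the unit ideal and $\nu$ is an isomorphism. Thus $E\cong\mathbb P^{n-1}$, $L|_E=\mathcal O(1)$ and $\mathcal O_E(E)=\mathcal O(-1)$.

A divisor $\mathbb P^{n-1}$ with normal bundle $\mathcal O(-1)$ in a complex manifold is the exceptional divisor of the blow-up of a point on a manifold $X''$. The maps $X\to X''$ and $\varphi$ have the same fibers and both push $\mathcal O_X$ forward to the structure sheaf, so $X'\cong X''$. Since $(L+E)\cdot R=0$, there is a line bundle $L'$ on $X'$ with $L+E=\varphi^*L'$.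

\emph{The bundle $L'$ is ample.} Let $\Gamma'\subset X'$ be a subvariety of dimension $k\ge1$ with strict transform $\Gamma\not\subset E$. As $(L+E)|_E$ is trivial, every intersection number containing the factor $(L+E)\cdot E$ vanishes, so
\[
L'^k\cdot\Gamma'=(L+E)^k\cdot\Gamma=(L+E)\cdot L^{k-1}\cdot\Gamma\ge L^k\cdot\Gamma>0,
\]
and the Nakai criterion applies. From $K_X=\varphi^*K_{X'}+(n-1)E$ we get
\[
K_X+tL=\varphi^*(K_{X'}+tL')+(n-1-t)E .
\]
The coefficient of $E$ is positive for $t\le n-2$, which gives the equality of the groups of sections. Finally $K_{X'}+(n-2)L'=\varphi_*M$ is pseudo-effective.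
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ample}, assuming \eqref{eq:main}]
One implication is \eqref{eq:trivial}. Let $M$ be pseudo-effective; we need $t\in[1,n-2]$ with $H^0(X,K_X+tL)\ne0$. The Picard number drops at each application of Proposition~\ref{prop:blowdown}, so after finitely many steps we may assume that $M$ is nef.

If $M\equiv0$, then $-K_X\equiv(n-2)L$ is ample, and KV gives $h^0(M)=\chi(M)=\chi(\mathcal O_X)=1$. If $M\not\equiv0$, choose a curve $C$ with $M\cdot C>0$ and $m$ with $\mathcal I_C(mL)$ globally generated. Then $n-1$ general members of $|mL|$ through $C$ meet in a curve containing $C$, so $m^{n-1}L^{n-1}\cdot M\ge M\cdot C>0$. Hence $L^{n-2}\cdot M\cdot(M+L)\ge L^{n-1}\cdot M>0$, and by \eqref{eq:main} some term on the left side is nonzero.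
\end{proof}

\begin{remark}
The threefold $(Y,L_Y)$ of Section~\ref{sec:counter} escapes at this step. Let $l$ be a line in a plane $D_a$. From $2K_Y\sim\sum D_a$ and adjunction, $-3=(K_Y+D_a)\cdot l=3K_Y\cdot l$, so $K_Y\cdot l=-1$; and $L_Y\cdot l=0$ because $g$ contracts $D_a$. So $K_Y+L_Y$ is negative on $l$, but $-K_Y\cdot l=1<n-1$ and the normal bundle of $D_a$ is $\mathcal O(-2)$. The bound $\ell(R)\ge n-1$ needs $L\cdot C\ge1$.
\end{remark}

\section{Riemann--Roch and Bogomolov's inequality}\label{sec:RR}

For the rest of the paper $X$ is smooth of dimension $n\ge3$, $L$ is ample and $M=K_X+(n-2)L$ is nef, and we prove \eqref{eq:main}. Put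
\[
N=M+L=K_X+(n-1)L,\quad H=M+2L=K_X+nL,\quad S=L^{n-3}\cdot N,\quad\alpha=S\cdot H .
\]
The divisors $N$ and $H$ are ample, $S$ is a class of surfaces and $\alpha$ a class of curves.

\subsection{The alternating sum}
By KV the left side of \eqref{eq:main} is, with $j=n-2-t$,
\[
Q=\sum_{j=0}^{n-3}(-1)^j\binom{n-3}jP(n-2-j).
\]
If $n-3$ members of $|L|$ cut out a smooth threefold $X_3$, the Koszul complex and adjunction give $Q=\chi(X_3,M)=\chi(X_3,K_{X_3}+L)$. Such members need not exist, but $Q$ behaves numerically like this Euler characteristic: only $K_X$, $L$ and $c_2(X)$ enter. Indeed,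
\[
\sum_j(-1)^j\binom{n-3}je^{(n-2-j)L}=e^{(n-2)L}(1-e^{-L})^{n-3}=e^{(n-1)L/2}\bigl(2\sinh\tfrac L2\bigr)^{n-3},
\]
so \eqref{eq:HRR} gives $Q=\int_Xe^{N/2}(2\sinh\frac L2)^{n-3}\hat A(X)$. Now $(2\sinh\frac L2)^{n-3}=L^{n-3}(1+\frac{n-3}{24}L^2+\cdots)$, and the part of degree $3$ of $e^{N/2}(1+\frac{n-3}{24}L^2)\hat A(X)$ is $\frac{N^3}{48}+\frac N2\cdot\frac{(n-3)L^2-K_X^2+2c_2(X)}{24}$. Therefore
\begin{equation}\label{eq:Q1}
48\,Q=S\cdot\bigl[N^2+(n-3)L^2-K_X^2+2c_2(X)\bigr].
\end{equation}
We need a lower bound for $c_2(X)\cdot S$. The tool is \emph{Bogomolov's inequality}: if $G$ is a torsion-free sheaf of rank $r$ on a smooth projective surface, semistable with respect to an ample divisor, then $2rc_2(G)\ge(r-1)c_1(G)^2$, or equivalently $2\operatorname{ch}_2(G)\le c_1(G)^2/r$.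

\begin{example}\label{ex:three}
Let $n=3$. Then $S=N$, $N-K_X=2L$, $N+K_X=2M$, and \eqref{eq:Q1} reads $48\,h^0(K_X+L)=N\cdot(4LM+2c_2(X))$. Suppose that $T_X$ restricts to a semistable bundle on a smooth member of some $|mN|$. Then $3c_2(X)\cdot N\ge K_X^2\cdot N=(M-L)^2\cdot N$, and
\[
48\,h^0(K_X+L)\ge N\cdot\bigl(\tfrac83LM+\tfrac23M^2+\tfrac23L^2\bigr)\ge L\cdot M\cdot N .
\]
In general Bogomolov's inequality applies only to the semistable pieces of $T_X$, and the loss grows with the spread of their slopes. The work lies in bounding this spread.
\end{example}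

The bound will compare a subsheaf of rank $\rho$ of $T_X$ with $\rho L$, so we rewrite \eqref{eq:Q1} in terms of $T_X(-L)=T_X\otimes L^{-1}$. From $\operatorname{ch}(T_X(-L))=\operatorname{ch}(T_X)e^{-L}$ we get $c_1(T_X(-L))=-H$ and $2\operatorname{ch}_2(T_X(-L))=K_X^2-2c_2(X)+2K_XL+nL^2$. With $N=H-L$ and $K_X=H-nL$ we have $N^2+(2n-3)L^2+2K_XL=H^2-2L^2$, so
\begin{equation}\label{eq:Q2}
48\,Q=S\cdot\bigl[H^2-2L^2-2\operatorname{ch}_2(T_X(-L))\bigr].
\end{equation}
This explains the choice of $\alpha$: Riemann--Roch dictates the surface class $S$, and on it we measure slopes with $H=-c_1(T_X(-L))$.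

\subsection{The Harder--Narasimhan filtration}\label{sub:HN}
The \emph{slope} of a torsion-free sheaf $G\neq0$ is $\mu(G)=c_1(G)\cdot\alpha/\operatorname{rk}G$, and $G$ is \emph{semistable} if no nonzero subsheaf has larger slope. The \emph{Harder--Narasimhan (HN) filtration} is the unique filtration $0=T_0\subset T_1\subset\dots\subset T_k=T_X$ whose quotients $G_i=T_i/T_{i-1}$ are torsion-free and semistable with slopes $\tau_1>\dots>\tau_k$. Put $r_i=\operatorname{rk}G_i$ and $\rho_i=\operatorname{rk}T_i$. For a bundle on a curve, $\mu_{\max}$ and $\mu_{\min}$ denote the largest and smallest slope of its HN filtration; a map $G\to G'$ is zero if $\mu_{\min}(G)>\mu_{\max}(G')$.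

Let $(A_1,\dots,A_{n-1})=(L,\dots,L,N,H)$. Take $m_1,\dots,m_{n-1}$ successively large, with $m_jA_j$ very ample, and general members of $|m_jA_j|$. The first $n-2$ cut out a smooth surface $\Sigma$ whose class is a positive multiple of $S$, and all of them cut out a smooth curve $C\subset\Sigma$ of class $m\alpha$, $m=\prod m_j$. Restriction to $\Sigma$ or $C$ preserves the exact sequences $0\to T_{i-1}\to T_i\to G_i\to0$, torsion-freeness and Chern characters; $C$ avoids any given closed set of codimension $\ge2$ and meets any given dense open set. By the Mehta--Ramanathan theorem (for several ample divisors see \cite[\S5]{Lan}) the bundles $G_i|_C$ are semistable, so the HN filtration of $T_X$ restricts to that of $T_X|_C$, with slopes $m\tau_i$.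

\begin{proposition}\label{prop:slope}
We have $c_1(T_i)\cdot\alpha\le\min(\rho_i,n-2)\,L\cdot\alpha$ for $1\le i<k$.
\end{proposition}

\begin{proof}[Proof of \eqref{eq:main}, assuming Proposition~\ref{prop:slope}]
Put $\ell=L\cdot\alpha/H\cdot\alpha$. Since $(H-2L)\cdot\alpha=M\cdot\alpha\ge0$, we have $0<\ell\le\frac12$. Write
\[
c_1(G_i(-L))=c_1(G_i)-r_iL=-r_i(e_iH+\delta_i),\qquad \delta_i\cdot H\cdot S=0 .
\]
Intersecting with $\alpha$ gives $e_i=\ell-\tau_i/(H\cdot\alpha)$, so $e_1<\dots<e_k$; summing over $i$ and using $c_1(T_X(-L))=-H$ gives $\sum r_ie_i=1$.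

The sheaf $G_i|_\Sigma$ is $H$-semistable, because a destabilizing subsheaf would restrict to a destabilizing subsheaf of $G_i|_C$ for general $C\subset\Sigma$. The same holds after tensoring with $L^{-1}$. Additivity of $\operatorname{ch}_2$, Bogomolov's inequality on $\Sigma$ and the Hodge index theorem ($\delta_i^2\cdot S\le0$) give
\begin{equation}\label{eq:bog}
2\operatorname{ch}_2(T_X(-L))\cdot S\le\sum_ir_i(e_i^2H^2+\delta_i^2)\cdot S\le\Bigl(\sum_ir_ie_i^2\Bigr)H^2\cdot S .
\end{equation}

It remains to bound a sum of squares of $n$ numbers with sum $1$. Let $x_1\le\dots\le x_n$ be the numbers $e_i$, each repeated $r_i$ times, and let $(y_1,\dots,y_n)=(0,\dots,0,\ell,1-\ell)$, which is nondecreasing because $\ell\le\frac12$. Let $p_a=\sum_{b\le a}x_b$ and $q_a=\sum_{b\le a}y_b$. Then $p_0=q_0=0$, $p_n=q_n=1$, and for $1\le i<k$ Proposition~\ref{prop:slope} gives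
\[
p_{\rho_i}=\frac{\rho_iL\cdot\alpha-c_1(T_i)\cdot\alpha}{H\cdot\alpha}\ge\bigl(\rho_i-\min(\rho_i,n-2)\bigr)\ell=q_{\rho_i},
\]
as $\rho_i\le n-1$. Between $\rho_{i-1}$ and $\rho_i$ the sequence $p_a$ is linear in $a$ and $q_a$ is convex, so $p_a\ge q_a$ for all $a$. From $y_a^2-x_a^2\ge2x_a(y_a-x_a)$ and summation by parts,
\[
\sum_ay_a^2-\sum_ax_a^2\ge2\sum_{a=1}^nx_a(y_a-x_a)=2\sum_{a=1}^{n-1}(x_{a+1}-x_a)(p_a-q_a)\ge0 .
\]
Hence $\sum r_ie_i^2\le\ell^2+(1-\ell)^2$. By \eqref{eq:Q2}, \eqref{eq:bog}, $\ell H^2S=LHS$ and $\ell\le\frac12$,
\[
48Q\ge2\ell(1-\ell)H^2S-2L^2S=2(1-\ell)LHS-2L^2S\ge L(H-2L)S=L^{n-2}\cdot M\cdot(M+L).\qedhere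
\]
\end{proof}

\section{Subsheaves of positive slope and their leaves}\label{sec:leaves}

We begin the proof of Proposition~\ref{prop:slope}. Let $j$ be maximal with $\tau_j>0$, and $j=0$ if there is no such index. For $j<i<k$ we have $c_1(T_i)\cdot\alpha=c_1(T_j)\cdot\alpha+\sum_{j<a\le i}r_a\tau_a\le c_1(T_j)\cdot\alpha$, and $\min(\rho_j,n-2)\le\min(\rho_i,n-2)$. So it suffices to treat
\[
F=T_i\quad\text{with }1\le i<k\text{ and }\tau_i>0,\qquad \rho=\rho_i\le n-1 .
\]

\begin{example}\label{ex:product}
Let $n=3$, $X=\mathbb P^1\times B$, $L=\mathcal O(a)\boxtimes L'$ and $F=T_{X/B}=\mathcal O(2)\boxtimes\mathcal O$. The inequality $c_1(F)\cdot\alpha\le L\cdot\alpha$ holds when $L-c_1(F)=K_{X/B}+L=\mathcal O(a-2)\boxtimes L'$ is nef, that is, when $a\ge2$, which is the condition that $K_{\mathbb P^1}+L$ has a section on the fibers. It is forced by the nefness of $M$, which has degree $a-2$ on a fiber. The general argument follows this pattern: $F$ is the relative tangent sheaf of a rational fibration, a section of $K_\Phi+tL$ on the fibers $\Phi$ makes $tL-c_1(F)$ nonnegative on $\alpha$, and the nefness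 of $M$ produces the section.
\end{example}

\subsection{The fibration defined by $F$}
A \emph{foliation} is a subsheaf $F\subset T_X$ with torsion-free quotient that is closed under the Lie bracket. It is \emph{regular} on the open set $X^{\mathrm{reg}}$ where it is a subbundle, whose complement has codimension $\ge2$. By Frobenius' theorem each point of $X^{\mathrm{reg}}$ has a chart $D^\rho\times D^{n-\rho}$ with coordinates $(\xi,\zeta)$ in which $F$ is tangent to the \emph{plaques} $\zeta=\mathrm{const}$. Plaques glue to \emph{leaves}, and a leaf is \emph{algebraic} if its Zariski closure has dimension $\rho$. A projective variety is \emph{rationally connected} if two general points lie on a rational curve. This property is birationally invariant; for smooth projective varieties it is invariant under deformation and implies $H^a(\mathcal O)=0$ for $a>0$. We use the theorem of Kebekus, Sol\'a Conde and Toma \cite[Thm.~1]{KST}: if a foliation $F$ is regular along a complete curve $C$ and $F|_C$ is ample, then the leaf through every point of $C$ is algebraic, and the leaf through a general point of $C$ has rationally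 connected closure.

\begin{lemma}\label{lem:fibration}
The sheaf $F$ is a foliation. There are smooth projective varieties $\tilde X,B$, a birational morphism $h:\tilde X\to X$, a morphism $f:\tilde X\to B$ and dense open sets $X^\circ\subset X^{\mathrm{reg}}$, $B^\circ\subset B$ such that $h$ is an isomorphism over $X^\circ$, $f$ is smooth over $B^\circ=f(h^{-1}X^\circ)$, and for $y\in B^\circ$ the fiber $\Phi_y=f^{-1}(y)$ is irreducible, rationally connected and birational onto the closure $Z_y=h(\Phi_y)$ of a leaf. Moreover, for general $y$,
\begin{equation}\label{eq:leafnef}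
\chi(\mathcal O_{\Phi_y})=1,\qquad\bigl(K_{\Phi_y}+(n-2)L\bigr)\cdot L^{\rho-1}\ge0 .
\end{equation}
\end{lemma}

\begin{proof}
The quotient $T_X/F$ is a successive extension of the $G_a$, $a>i$, so it is torsion-free. The bracket induces an $\mathcal O_X$-linear map $F\otimes F\to T_X/F$. On a curve in characteristic zero tensor products of semistable bundles are semistable, so $\mu_{\min}(F|_C\otimes F|_C)=2m\tau_i$; and $2\tau_i>\tau_i>\tau_{i+1}$ because $\tau_i>0$. So the map vanishes on $C$. The curves $C$ cover a dense open set, hence the map is zero and $F$ is a foliation. A bundle on a curve in characteristic zero with $\mu_{\min}>0$ is ample, so $F|_C$ is ample, and $C\subset X^{\mathrm{reg}}$. By \cite{KST} the leaves through the points of a dense open set are algebraic.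

Consider the integral subvarieties $Z$ of dimension $\rho$ that meet $X^{\mathrm{reg}}$ and are tangent to $F$ at their general point. In a foliated chart at $x\in Z\cap X^{\mathrm{reg}}$ each analytic component of $Z$ is a plaque, so $Z$ is the Zariski closure of the leaf through $x$ and is determined by $x$. These $Z$ form countably many locally closed irreducible subsets of the Chow variety, whose universal families cover a dense open subset of $X$. So one of these families dominates $X$, and it is injective over $X^{\mathrm{reg}}$, hence birational onto $X$. Resolving the closures of its base and total space gives $B$, $\tilde X$, $f$, $h$, and shrinking gives $X^\circ$, $B^\circ$. For a general point $c$ of $C$ the closure of the leaf is rationally connected, so one fiber $\Phi_y$ with $y\in B^\circ$ is rationally connected, and then all are. In particular $\chi(\mathcal O_{\Phi_y})=1$.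

Since $X$ is smooth, $K_{\tilde X}+(n-2)L=h^*M+\Delta$ with $\Delta$ effective and exceptional. For general $y$, $K_{\tilde X}|_{\Phi_y}=K_{\Phi_y}$, $\Delta|_{\Phi_y}$ is effective and $h^*M|_{\Phi_y}$ is nef, which gives the inequality.
\end{proof}

The hypothesis $\tau_i>0$ was used for integrability and for ampleness. It cannot be dropped: a product of curves of genus $\ge2$ contains no rational curve.

For $x\in X^\circ$ put $y(x)=f(h^{-1}(x))$. Then $Z_{y(x)}$ is the only $Z_y$ through $x$, and near $x$ it is smooth, isomorphic to $\Phi_{y(x)}$ and equal to the plaque of $x$. On $\Phi_y$ the bundle $L$ is the pullback of an ample bundle on $Z_y$, so by KV $h^0(\Phi_y,K_{\Phi_y}+tL)$ is an Euler characteristic for $t\ge1$ and does not depend on $y\in B^\circ$.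

\subsection{The family of leaves along $C$}
The number $c_1(F)\cdot C$ must be computed at all points of $C$, also those outside $X^\circ$, where we do not control $f$. What we know there is that $F$ is regular. So we form the family of the leaves through the points of $C$ and show that it is smooth along the tautological section.

Let $C^\circ=C\cap X^\circ$, and let $W\subset C\times X$ be the closure of $\{(c,x):c\in C^\circ,\ x\in Z_{y(c)}\}$. It is the birational image of the closure of $C^\circ\times_B\tilde X$, so it is irreducible of dimension $\rho+1$. Let $V\to W$ be the normalization and $\phi:V\to C$ the projection.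

\begin{lemma}\label{lem:section}
There is a section $\sigma:C\to V$ lifting the diagonal $c\mapsto(c,c)$, contained in the locus where $V$ is smooth and $\phi$ is smooth, with $\sigma^*T_{V/C}\cong F|_C$.
\end{lemma}

\begin{proof}
Let $c\in C$, take a foliated chart at $c$ and a small disc $D_C\subset C$ around $c$ inside it. The map
\[
\beta:D^\rho\times D_C\to C\times X,\qquad(\xi,c')\mapsto\bigl(c',(\xi,\zeta(c'))\bigr)
\]
is a closed embedding into $D_C\times(\text{chart})$; its fiber over $c'$ is the plaque through $c'$. For $c'\in C^\circ$ this plaque lies in $Z_{y(c')}$, so the image of $\beta$ lies in the closed set $W$. It is a connected manifold of dimension $\rho+1=\dim W$, hence an irreducible component of the analytic space $W\cap(D_C\times\text{chart})$. The normalization of an analytic space is the disjoint union of the normalizations of its components, so the image of $\beta$ lifts to an open subset of $V$, smooth over $D_C$ and containing a lift of the diagonal. The germ of this image along the diagonal is the union of the germs of plaques and does not depend on the chart, so the local lifts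 glue to $\sigma$. The differential of $V\to X$ maps the tangent space of the fiber at $\sigma(c')$ isomorphically onto that of the plaque, which is $F_{c'}$.
\end{proof}

\begin{lemma}\label{lem:adjoint}
If $t\ge1$ and $H^0(\Phi_y,K_{\Phi_y}+tL)\ne0$ for $y\in B^\circ$, then $c_1(F)\cdot\alpha\le tL\cdot\alpha$.
\end{lemma}

\begin{proof}
Let $\hat V\to V$ be a resolution that is an isomorphism over the smooth locus, $\hat\phi:\hat V\to C$ the projection; $\sigma$ lifts to $\hat V$. The sheaf $\mathcal W=\hat\phi_*(\omega_{\hat V/C}\otimes L^t)$ is torsion-free on a smooth curve, hence a vector bundle. Evaluation along $\sigma$ gives a map $\mathcal W\to\sigma^*(\omega_{\hat V/C}\otimes L^t)$ to a line bundle of degree $-c_1(F)\cdot C+tL\cdot C$, by Lemma~\ref{lem:section}.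

This map is nonzero. Indeed, $f_*(\omega_{\tilde X/B}\otimes L^t)$ is nonzero and commutes with base change over $B^\circ$, so for $x$ in a dense open subset of $X^\circ$ some section of $K_{\Phi_{y(x)}}+tL$ does not vanish at $x$. A general $c\in C$ is such a point. The fiber $\hat V_c$ is smooth and birational onto $Z_{y(c)}$, so $H^0(\hat V_c,K_{\hat V_c}+tL)=H^0(\Phi_{y(c)},K_{\Phi_{y(c)}}+tL)$; and $\hat V_c$ at $\sigma(c)$ and $\Phi_{y(c)}$ at $c$ are both isomorphic to the plaque. So some element of the fiber $\mathcal W_c=H^0(\hat V_c,K_{\hat V_c}+tL)$ is nonzero at $\sigma(c)$.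

Let $\mathcal A$ be the image, a line bundle on $C$. It suffices to show $\deg\mathcal A\ge0$, for then $0\le-c_1(F)\cdot C+tL\cdot C$. Suppose $\deg\mathcal A<0$. Then $\mathcal A^{-1}\boxtimes L^t$ is ample on $C\times X$, and its pullback under the birational morphism $\hat V\to W$ is nef and big. By the projection formula, the Leray spectral sequence and KV,
\[
H^1(C,\mathcal W\otimes\mathcal A^{-1}\otimes\omega_C)\subset H^1(\hat V,K_{\hat V}+tL+\hat\phi^*\mathcal A^{-1})=0 .
\]
But $\mathcal W\otimes\mathcal A^{-1}\otimes\omega_C\to\omega_C$ is surjective and $H^1$ is right exact on a curve, so the group on the left surjects onto $H^1(C,\omega_C)\ne0$. This is a contradiction.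
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:slope}]
If $H^0(\Phi_y,K_{\Phi_y}+tL)\ne0$ for some $t$ with $1\le t\le\min(\rho,n-2)$, Lemma~\ref{lem:adjoint} gives the bound. Assume that all these groups vanish, let $\Phi=\Phi_y$ be general and let $d=L^\rho$ on $\Phi$.

If $\rho=n-1$, the groups vanish for $1\le t\le\rho-1$, and Lemma~\ref{lem:roots}(i) gives $(K_\Phi+(n-2)L)\cdot L^{\rho-1}=-2\chi(\mathcal O_\Phi)=-2$. If $\rho=n-2$, Lemma~\ref{lem:roots}(ii) gives $(K_\Phi+(n-2)L)\cdot L^{\rho-1}=-d<0$. Both contradict \eqref{eq:leafnef}. For $n=3$ this ends the proof.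

If $\rho\le n-3$, Lemma~\ref{lem:roots}(ii) gives $d=\chi(\mathcal O_\Phi)=1$, and by (iii) the normalization of $Z_y$ is $\mathbb P^\rho$ with $L=\mathcal O(1)$. This case does occur, and Proposition~\ref{prop:linear} below gives the bound.
\end{proof}

\section{Linear leaves}\label{sec:linear}

\begin{proposition}\label{prop:linear}
Suppose that $r:=\rho\le n-3$ and that for general $y$ the normalization of $Z_y$ is $\mathbb P^r$ with $L=\mathcal O(1)$. Then $c_1(F)\cdot\alpha\le rL\cdot\alpha$.
\end{proposition}

Here the first adjoint bundle with a section on the leaves is $K_\Phi+(r+1)L$, so Lemma~\ref{lem:adjoint} gives only $c_1(F)\cdot\alpha\le(r+1)L\cdot\alpha$. The improvement depends on the shape of $\alpha$.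

\begin{example}\label{ex:lines}
Let $n\ge4$, $X=\mathbb P^1\times B$, $F=T_{X/B}$ and $L=\eta+L'$, where $\eta$ is the class of $\mathcal O_{\mathbb P^1}(1)$ and $L'$ is ample on $B$. The class $\kappa=L-c_1(F)=L'-\eta$ is negative on the fibers $\mathbb P^1$, so it is not pseudo-effective. But $\alpha$ contains a factor $L$, and $\kappa\cdot L=L'^2-\eta^2=L'^2$, so $\kappa\cdot\alpha\ge0$. Note that $X=\mathbb P(\mathcal E_2)$ for the nef bundle $\mathcal E_2=L'\oplus L'$, with $\mathcal O(1)=L$, and that $L'^2=c_2(\mathcal E_2)$. In general we express $rL\cdot C-c_1(F)\cdot C$ as an integral of $\kappa^r$ over a family of pointed lines and pair each factor $\kappa$ with a factor $L$ of $\alpha$; there are $n-3\ge r$ of them.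
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:linear}]
\emph{Step 1: the bundle of normalized leaves.} Normalize the image of $(f,h):\tilde X\to B\times X$. In characteristic zero the general fiber of a dominant morphism from a normal variety is normal; here it is also finite and birational over $Z_y$, so it is $(\mathbb P^r,\mathcal O(1))$. A flat projective family $\pi$ with a line bundle $L$ and all fibers $(\mathbb P^r,\mathcal O(1))$ is $\mathbb P(\pi_*L)$, by cohomology and base change. After shrinking $B^\circ$ and $X^\circ$ we thus have a $\mathbb P^r$-bundle $\Pi\to B^\circ$ and a morphism $p:\Pi\to X$ that maps $\Pi_y$ onto $Z_y$ and is an isomorphism over $X^\circ$. The variety $C^\circ\times_B\Pi$ is smooth, and finite and birational over the part of $W$ above $C^\circ$, so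
\begin{equation}\label{eq:VPi}
\phi^{-1}(C^\circ)=C^\circ\times_B\Pi,\qquad\sigma(c)=p^{-1}(c)\in\Pi_{y(c)}\quad(c\in C^\circ).
\end{equation}

\emph{Step 2: $V$ is a projective bundle over all of $C$.} The map $\phi$ is flat, and $L$ is ample on its fibers because $V\to C\times X$ is finite. Each fiber has degree $L^r=1$, so it is irreducible and generically reduced. It is a Cartier divisor in a normal variety, hence satisfies Serre's condition $S_1$ (no embedded points), so it is integral. By semicontinuity $h^0(L)\ge r+1$ on it, and Lemma~\ref{lem:degone} shows that it is $(\mathbb P^r,\mathcal O(1))$. Thus $V=\mathbb P(\mathcal E)$ with $\mathcal E=\phi_*L$. The section $\sigma$ corresponds to an exact sequence $0\to\mathcal K\to\mathcal E\to L|_C\to0$ with $\operatorname{rk}\mathcal K=r$, and the relative Euler sequence gives $F|_C\cong\sigma^*T_{V/C}=\mathcal K^*\otimes L$. Hence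
\[
c_1(F)\cdot C=rL\cdot C-\deg\mathcal K,
\]
and we must show $\deg\mathcal K\ge0$.

A rank-one quotient $\mathcal K_c\to\kappa'$ with kernel $\mathcal K''$ defines the rank-two quotient $\mathcal E_c/\mathcal K''$, that is, a line in $V_c$ through $\sigma(c)$. So the $r$-dimensional variety $\mathbb P(\mathcal K)$ parametrizes these lines. They form a bundle $\mathbb P(\mathcal E_2')\to\mathbb P(\mathcal K)$, where $\mathcal E_2'$ is a quotient of the pullback of $\mathcal E$ and
\[
0\to\kappa'\to\mathcal E_2'\to L\to0,\qquad\kappa'=\mathcal O_{\mathbb P(\mathcal K)}(1),\qquad\int_{\mathbb P(\mathcal K)}\kappa'^{\,r}=\deg\mathcal K .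
\]
On $\mathbb P(\mathcal K)$ itself the trick of Example~\ref{ex:lines} is not available, since the factors $L$ of $\alpha$ have been used up in cutting out $C$. We need a compact family of pointed lines over all of $X$ whose restriction to $C$ is $\mathbb P(\mathcal K)$, up to a birational map that respects $\kappa'$.

\emph{Step 3: a compact family of lines.} A \emph{stable map} of genus $0$ without marked points is a morphism to $X$ from a connected nodal tree of projective lines such that every contracted component has at least three nodes. Those of class $\beta$ have a projective coarse moduli scheme $\overline M_{0,0}(X,\beta)$, which is a fine moduli space if none of the maps has a nontrivial automorphism. Let $\mathcal M$ be the disjoint union of these schemes over the finitely many effective classes with $L\cdot\beta=1$. As $L$ is ample, such a map has exactly one noncontracted component, on which it is birational onto its image. A tree with more than one component has two ends with a single node, and neither may be contracted. So the domain is $\mathbb P^1$ and there are no automorphisms. Thus $\mathcal M$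 is a projective fine moduli space, and the fibers of its universal family are projective lines: lines cannot break.

The lines in the fibers of $\Pi\to B^\circ$ form a Grassmann bundle $G^\circ$, irreducible of dimension $(n-r)+2(r-1)=n+r-2$, with a morphism $G^\circ\to\mathcal M$ given by $p$. This morphism is injective on the dense open set of lines meeting $p^{-1}(X^\circ)$, because $p$ is an isomorphism over $X^\circ$. Hence it is birational onto its image. Let $G$ be a resolution of the closure of the image, $u:U\to G$ the pullback of the universal family and $\operatorname{ev}:U\to X$ the evaluation map. Then $U$ is smooth projective of dimension $n+r-1$. The sheaf $\mathcal E_2=u_*\operatorname{ev}^*L$ is a bundle of rank $2$ and $U=\mathbb P(\mathcal E_2)$ with $\mathcal O(1)=\operatorname{ev}^*L$ nef, so $\mathcal E_2$ is nef. The tautological sequence $0\to\kappa\to u^*\mathcal E_2\to L\to0$ on $U$ gives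
\begin{equation}\label{eq:c2}
\kappa\cdot L=c_2(u^*\mathcal E_2).
\end{equation}

Let $U^\circ\subset U$ be the part over a dense open subset of $G$ that is identified with an open subset of $G^\circ$; its points are pairs of a line in some $\Pi_y$ and a point on it. For general $x\in X^\circ$ the set $\operatorname{ev}^{-1}(x)\cap U^\circ$ is a nonempty open subset of the space $\mathbb P^{r-1}$ of lines through $p^{-1}(x)$ in $\Pi_{y(x)}$. The fiber $\operatorname{ev}^{-1}(x)$ has pure dimension $r-1$, and it meets $U\setminus U^\circ$, of dimension $\le n+r-2$, in dimension $\le r-2$. So $\operatorname{ev}^{-1}(x)$ is irreducible. The closed set $X_{\ge r}=\{x:\dim\operatorname{ev}^{-1}(x)\ge r\}$ has a proper closed preimage in $U$, so $\dim X_{\ge r}+r\le n+r-2$ and $X_{\ge r}$ has codimension $\ge2$.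

\emph{Step 4: comparison along $C$.} Let $R=\operatorname{ev}^{-1}(C)$. It is the intersection of general members of the base point free systems $\operatorname{ev}^*|m_jA_j|$, so by Bertini's theorem it is smooth of pure dimension $r$ and has class $m\,L^{n-3}\cdot\operatorname{ev}^*N\cdot\operatorname{ev}^*H$. Since $C$ avoids $X_{\ge r}$, every component of $R$ dominates $C$; the general fiber of $R\to C$ is irreducible, so $R$ is irreducible. By \eqref{eq:VPi}, the dense open set $R\cap U^\circ\cap\operatorname{ev}^{-1}(X^\circ)$ is an open subset of $\mathbb P(\mathcal K)$: both parametrize lines through $p^{-1}(c)$ in $\Pi_{y(c)}$. Let $\hat R$ be a smooth projective variety with birational morphisms to $R$ and $\mathbb P(\mathcal K)$ resolving this birational map.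

On $\hat R$ there are two families of stable maps of degree one: the pullback of $u$ along $\hat R\to R\to G$, and the pullback of $\mathbb P(\mathcal E_2')\to\mathbb P(\mathcal K)$ with its map to $X$ through $V$, under which every line has $L$-degree $1$. The two morphisms $\hat R\to\mathcal M$ agree on a dense open set, hence everywhere, as $\hat R$ is reduced and $\mathcal M$ is separated. Since $\mathcal M$ is fine, the two families are isomorphic compatibly with their maps to $X$. Pushing forward $L$ gives $\mathcal E_2\cong\mathcal E_2'$ on $\hat R$. Each family has a section: the tautological one, from $R\subset U$, which corresponds to the quotient $u^*\mathcal E_2\to L$, and the one given by $\sigma$, which corresponds to $\mathcal E_2'\to L$. Over $c\in C^\circ$ both pick out the unique point of the line that maps to $c$, so they agree on a dense open set, hence everywhere. So the quotients agree and $\kappa\cong\kappa'$ on $\hat R$. By the projection formula, \eqref{eq:c2} and $n-3\ge r$,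
\begin{align*}
\deg\mathcal K=\int_{\hat R}\kappa'^{\,r}=\int_R\kappa^r
&=m\int_U\kappa^r\cdot L^{n-3}\cdot\operatorname{ev}^*N\cdot\operatorname{ev}^*H\\
&=m\int_Uc_2(u^*\mathcal E_2)^r\cdot L^{n-3-r}\cdot\operatorname{ev}^*N\cdot\operatorname{ev}^*H .
\end{align*}

\emph{Step 5: positivity.} The class $c_2(u^*\mathcal E_2)^r=c_{2r}\bigl((u^*\mathcal E_2)^{\oplus r}\bigr)$ is the top Chern class of a nef bundle of rank $2r$, and the remaining $n-1-r$ factors are nef divisors on $U$. The integral is multilinear in these factors and nef classes are limits of ample $\mathbb Q$-classes, so it suffices to prove nonnegativity when they are replaced by very ample divisors. The integral is then that of the top Chern class of a nef bundle of rank $2r$ over a smooth complete intersection of dimension $(n+r-1)-(n-1-r)=2r$. This number is nonnegative, by Bloch--Gieseker for ample bundles and by Demailly--Peternell--Schneider \cite[Thm.~2.5]{DPS} for nef bundles. Hence $\deg\mathcal K\ge0$.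
\end{proof}

This completes the proof of Proposition~\ref{prop:slope}, hence of \eqref{eq:main} and of Theorem~\ref{thm:ample}.

\begin{thebibliography}{9}

\bibitem{AF} Marco Andreatta and Claudio Fontanari, \emph{Effective Adjunction Theory}, arXiv:1703.00758 (2017).

\bibitem{DPS} Demailly, Peternell and Schneider, J. Algebraic Geom. 3 (1994).

\bibitem{Ion} Ionescu, 1986.

\bibitem{KST} Kebekus, Sol\'a Conde and Toma, J. Algebraic Geom. 16 (2007).

\bibitem{Lan} Langer, Ann. of Math. 159 (2004).

\bibitem{Wis} Wi\'sniewski, 1991.

\end{thebibliography}
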